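# Primitive-stable presentations that come from no Heegaard splitting

## A dihedral action of the free group of rank two

Let $A_1=\langle a,b\rangle$ be free of rank two, put $c=[a,b]=aba^{-1}b^{-1}$, and let $e\ge 3$ be odd. Let $A_1$ act on the left on $\mathbb Z/e$ by
$$a\cdot x=-x,\qquad b\cdot x=x+1, \tag{1}$$
and let $A\subset A_1$ be the stabilizer of $0$.

**Lemma 1.**
(a) $A$ has index $e$ in $A_1$ and is free of rank $e+1$.
(b) $c$ acts on $\mathbb Z/e$ as a single $e$-cycle.
(c) If $f:A_1\to\pi$ is surjective and $\pi$ is perfect, then $f(A)=\pi$.

*Proof.* (a) The powers of $b$ already act transitively, so the index is $e$. A subgroup of index $e$ in a free group of rank $2$ is free of rank $e(2-1)+1$.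

(b) Apply the letters of $aba^{-1}b^{-1}$ from right to left: $x\mapsto x-1\mapsto 1-x\mapsto 2-x\mapsto x-2$. So $c\cdot x=x-2$, and translation by $-2$ is an $e$-cycle because $e$ is odd.

(c) The permutations in (1) generate a dihedral group, whose commutator subgroup consists of translations and is abelian. So the second derived group $A_1''$ acts trivially, that is, $A_1''\subset A$. Since $f$ is onto, $f(A_1'')=\pi''$, and $\pi''=\pi$ because $\pi$ is perfect. $\square$

For $e=3$ everything is visible. The action graph has vertices $0,1,2$, a loop labeled $a$ at $0$, two edges labeled $a$ (from $1$ to $2$ and from $2$ to $1$), and a $3$-cycle labeled $b$. Take as maximal tree the $b$-edges $0\to1$ and $2\to0$. The four remaining edges give the basis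
$$A=\langle\, a,\; b^3,\; bab,\; b^{-1}ab^{-1}\,\rangle .$$
For instance, $bab$ moves $0\mapsto1\mapsto-1=2\mapsto 0$. Also $c\cdot 0=-2=1$, so $c\notin A$ and the smallest power of $c$ in $A$ is $c^3$.

Here is what $A$ is for. Think of $A_1$ as the fundamental group of a once-punctured torus with $c$ the loop around the puncture. Part (b) says that the $e$-sheeted cover belonging to $A$ still has only one puncture. Part (c) says that whenever $A_1$ generates a perfect group, so does $A$, although $A$ has much larger rank. We shall place the punctured torus in a knot exterior and fill to get closed hyperbolic homology spheres. Restricting to $A$ then gives presentations of rank $e+1$ with a strong geometric property, and we shall show that every Heegaard splitting of genus $e+1$ of the same manifold destroys that property.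

## Primitive words, primitive stability, and geometric presentations

Let $F_n$ be free of rank $n\ge2$. An element is **primitive** if it belongs to some free basis. In $F_2=\langle a,b\rangle$ the element $ab$ is primitive (with $b$ it forms a basis). The element $a^2$ is not primitive, since its image in $\mathbb Z^2$ is divisible by $2$.

Fix a basis, and let $T$ be the Cayley tree with edges of length $1$. A cyclically reduced word $w\ne1$ has an axis $\ell_w\subset T$, the bi-infinite geodesic through the vertices $w^k$, $k\in\mathbb Z$. For a representation $\rho:F_n\to PSL_2(\mathbb C)$ and $x\in\mathbb H^3$, let $\tau_{\rho,x}:T\to\mathbb H^3$ be the $\rho$-equivariant map sending the vertex $g$ to $\rho(g)x$ and each edge to a geodesic segment, with constant speed. A path $\tau$ is a $(K,\delta)$-quasigeodesic if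
$$K^{-1}|s-t|-\delta\le d(\tau(s),\tau(t))\le K|s-t|+\delta$$
for all parameters $s,t$.

**Definition (Minsky).** $\rho$ is *primitive-stable*, or p.s., if there are $K,\delta$ such that for every cyclically reduced primitive word $w$ the path $\tau_{\rho,x}|_{\ell_w}$ is a $(K,\delta)$-quasigeodesic. This property does not depend on the basepoint or the basis.

The point is that the constants serve all primitive words at once. A Schottky representation is p.s., because there the whole map $\tau_{\rho,x}$ is a quasi-isometric embedding. At the other extreme, suppose a primitive element is killed by $\rho$. A cyclically reduced conjugate $w$ of it is primitive, $w\neq 1$, and $\tau_{\rho,x}(\ell_w)$ is bounded, so $\rho$ is not p.s. A primitive element with parabolic image is just as bad. For the parabolic $z\mapsto z+1$ and $x$ at height $1$ in upper half space, the $k$-th power moves $x$ by $2\operatorname{arcsinh}(|k|/2)$, which grows like $2\log|k|$ and not linearly.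

Conjugating $\rho$ by $g$ replaces $\tau_{\rho,x}$ by $g\circ\tau_{\rho,x}$ with basepoint $gx$, so p.s. is invariant under conjugation.

Let $M$ be a closed orientable hyperbolic 3-manifold with a fixed orientation. Its holonomy is a discrete faithful representation $\pi_1(M)\to PSL_2(\mathbb C)$, unique up to conjugacy by Mostow–Prasad rigidity. A *presentation* of $\pi_1(M)$ of rank $n$ is a surjective homomorphism $\phi:F_n\to\pi_1(M)$. It is *primitive-stable* if its composition with the holonomy is p.s.

A *handlebody* of genus $n$ is a ball with $n$ one-handles, orientable. A *Heegaard splitting* $M=H\cup_S H'$ writes $M$ as two handlebodies meeting in their common boundary $S$. Then $M$ is obtained from $H$ by attaching 2-handles and a 3-ball, so $\pi_1(H)\to\pi_1(M)$ is onto. A presentation is *geometric* if, up to conjugation in $\pi_1(M)$, it is this map for some splitting with $H$ of genus $n$ and some isomorphism $F_n\cong\pi_1(H)$.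

The question comes from Yair Minsky and Yoav Moriah, "Discrete primitive-stable representations with large rank surplus", arXiv:1009.6212 (2010): *is every primitive-stable presentation of a closed hyperbolic 3-manifold group geometric?* The answer is no.

## Reducible splittings kill primitive elements

A simple closed curve on a surface is *essential* here if it bounds no disk in the surface. An essential disk in $H$ or $H'$ is a properly embedded disk with essential boundary in $S$. A splitting is *reducible* if some essential curve of $S$ bounds disks in both sides. It is *weakly reducible* if there are essential disks on opposite sides with disjoint boundaries, and otherwise *strongly irreducible*. A reducible splitting is weakly reducible: push one disk off the other. Example: take the connected sum of a splitting of positive genus with the genus-one splitting of $S^3$. The connecting sphere meets the new surface in one circle with positive genus on both sides, so the new splitting is reducible.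

**Lemma 2.** Let $M$ be closed hyperbolic and $M=H\cup_SH'$ a reducible splitting. Then $\pi_1(H)\to\pi_1(M)$ is not primitive-stable.

*Proof.* There is a sphere $Y=D\cup D'$ with disks $D\subset H$, $D'\subset H'$ and $\partial D=\partial D'=Y\cap S$ essential in $S$. Since $M$ is irreducible, $Y$ bounds a ball $B$, so $Y$ separates $M$ and $D=Y\cap H$ separates $H$ into handlebodies $H_1$ and $H_2=H\cap B$. Neither has genus $0$, since otherwise $\partial D$ would bound a disk in $S$. Now $\pi_1(H)=\pi_1(H_1)*\pi_1(H_2)$, and $\pi_1(H_2)\to\pi_1(M)$ factors through $\pi_1(B)=1$. A free generator of $\pi_1(H_2)$ is primitive in $\pi_1(H)$ and lies in the kernel. As we saw, this excludes primitive stability. $\square$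

So it suffices to find $M$ and $n$ such that $\pi_1(M)$ has a p.s. presentation of rank $n$ while *every* genus-$n$ splitting of $M$ is reducible. Reducibility is more plausible when $n$ exceeds the Heegaard genus, so we want p.s. presentations of large rank.

The first thing to try is to enlarge a p.s. presentation $\psi:F_r\to\pi_1(M)$ by adding a free generator $t$, sent to any element $\gamma$ we like. This always fails. Since $\psi$ is onto, $\gamma=\psi(u)$ for some $u\in F_r$, and then $tu^{-1}$ together with a basis of $F_r$ is a basis of $F_r*\langle t\rangle$. So $tu^{-1}$ is primitive and maps to $1$. The obstruction is that a proper free factor already generates. To raise the rank without such a factor, we pass to a subgroup of finite index, which is where Lemma 1 enters. To transfer primitive stability from a limit to nearby representations, we need the following.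

**Lemma 3 (openness; Minsky).** If $\rho:F_n\to PSL_2(\mathbb C)$ is p.s., then so is every representation close to $\rho$ in $\mathrm{Hom}(F_n,PSL_2(\mathbb C))$.

*Proof.* Let $(K,\delta)$ be constants for $\rho$ and $x$. By the local-to-global principle in $\mathbb H^3$ there are $L,K',\delta'$ such that every path all of whose subpaths of parameter length $\le L$ are $(K,\delta+1)$-quasigeodesic is itself a $(K',\delta')$-quasigeodesic. Only finitely many vertices lie in the ball of radius $L+2$ about $1$ in $T$. So if $\rho'$ is close enough to $\rho$, then $\tau_{\rho',x}$ and $\tau_{\rho,x}$ differ by less than $1/2$ at these vertices. By convexity of the distance between two geodesic segments with proportional parameters, they differ by less than $1/2$ on all edges of the ball too.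

Let $\sigma$ be a segment of length $\le L$ of $\ell_w$, with $w$ cyclically reduced primitive. Move a vertex within distance $1$ of $\sigma$ to $1$ by some $h\in F_n$. Then $h\sigma$ lies in the ball. By equivariance $\tau_{\rho,x}|_{h\sigma}$ is a $(K,\delta)$-quasigeodesic. Distances change by less than $1$, so $\tau_{\rho',x}|_{h\sigma}$ is a $(K,\delta+1)$-quasigeodesic, and by equivariance so is $\tau_{\rho',x}|_\sigma$. Hence $\tau_{\rho',x}|_{\ell_w}$ is a $(K',\delta')$-quasigeodesic, with constants independent of $w$. $\square$

## Genus-one two-bridge knots and their $1/k$-surgeries

Let $m,l$ be integers with $|ml|\ge2$. Take two unknotted annuli (the core is an unknot) with $m$ and $l$ full twists. To *plumb* them, place them in two balls $B_1,B_2$ with $S^3=B_1\cup B_2$ and $B_1\cap B_2$ a sphere, so that they meet in a square in this sphere and each annulus crosses the square in the direction transverse to the other. The union $F_1$ is a once-punctured torus (more precisely, a torus with one open disk removed). Let $\mathcal K=\mathcal K_{m,l}=\partial F_1$. It is a two-bridge knot.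

With suitable sign conventions for $m,l$ a Seifert matrix is $\Theta=\begin{pmatrix} m&1\\0&l\end{pmatrix}$, so the Alexander polynomial is
$$\det(\Theta-t\Theta^{T})=\det\begin{pmatrix} m(1-t)&1\\-t&l(1-t)\end{pmatrix}=ml\,t^2+(1-2ml)t+ml$$
up to units. It is nontrivial and not monic. Hence $\mathcal K$ is nontrivial, so $F_1$ has minimal genus, and $\mathcal K$ is not fibered, since fibered knots have monic Alexander polynomial. Torus knots are fibered, so $\mathcal K$ is not a torus knot. Two-bridge knots are prime and alternating, and Menasco's theorem says that prime alternating knots that are not torus knots are hyperbolic. So $\mathcal K$ is hyperbolic. An example is $5_2=K_{3/7}$: it bounds the plumbing with continued fraction $3/7=1+[-2,-4]$, in the notation explained below. Its determinant is $7=|1-4ml|$ (put $t=-1$), which forces $ml=2$.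

Let $N$ be the exterior of $\mathcal K$, $G=\pi_1(N)$, and $\mu,\lambda$ the meridian and longitude. Slope $a/b$ means the curve $a\mu+b\lambda$ on $\partial N$. Two slopes meet $\Delta(a/b,c/d)=|ad-bc|$ times, so
$$\Delta(a/b,1/k)=|ak-b|. \tag{2}$$
Slope $0$ is $\lambda=\partial F_1$. Let $M_k=N(1/k)$ be $1/k$-surgery, that is, $N$ with a solid torus $U$ whose meridian has slope $1/k$. It is an integral homology sphere, so $\pi_1(M_k)$ is perfect.

**Theorem.** There is $n_0=n_0(\mathcal K)$ such that for every even $n\ge n_0$ there is $k(n)$ with the following property for all $|k|\ge k(n)$. The manifold $M_k$ is closed hyperbolic, and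

1. $\pi_1(M_k)$ has a primitive-stable presentation of rank $n$;
2. every genus-$n$ Heegaard splitting of $M_k$ is reducible;
3. hence no primitive-stable presentation of $\pi_1(M_k)$ of rank $n$ is geometric, and at least one exists.

All these $M_k$ have Heegaard genus $2$. For $\mathcal K=5_2$ one may take $n_0=4$.

Nothing is claimed for odd $n$ or for $n=2$. Part 3 follows from 1, 2 and Lemma 2: a geometric presentation of rank $n$ comes from a genus-$n$ splitting, which is reducible by part 2, so the presentation is not p.s.

The link between $N$ and $M_k$ is Thurston's hyperbolic Dehn surgery theorem.

**[Th]** For $|k|$ large $M_k$ is hyperbolic, the core of the filling is isotopic to a simple closed geodesic $\gamma_k$ with $\mathrm{length}(\gamma_k)\to0$, and the representations $G\to\pi_1(M_k)\to PSL_2(\mathbb C)$, suitably conjugated, converge to the holonomy of $N$.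

## Generating $\pi_1(M_k)$ by the fiber group of an $e$-fold cover

We write $A_1=\pi_1(F_1)=\langle a,b\rangle$, with the basis chosen so that $\partial F_1$ represents $c=[a,b]$. Then $c$ is conjugate to $\lambda^{\pm1}$ in $G$. Since $F_1$ has minimal genus, $A_1\to G$ is injective.

**Step 1: $A_1\to\pi_1(M_k)$ is onto.** The purpose is to exhibit $F_1\times[-1,1]$ as one side of a splitting of $M_k$. Let $H_0=F_1\times[-1,1]$, a genus-2 handlebody, and $X=\overline{S^3-H_0}$.

We claim that $X$ is also a genus-2 handlebody. Let $A'\subset B_1$ and $B'\subset B_2$ be the two annuli. The exterior of $A'$ in $S^3$ is a solid torus, because the core of $A'$ is an unknot. It is obtained from $B_1-N(A')$ by attaching a ball (what remains of $B_2$) along a disk, namely the sphere minus a neighborhood of the square. Attaching a ball along a disk changes nothing, so $B_1-N(A')$ is a solid torus. Likewise $B_2-N(B')$ is a solid torus. Finally $X$ is the union of these two solid tori along the disk, the sphere minus the square.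

Now put $\mathcal K=\partial F_1\times0\subset\partial H_0$. The framing of $\mathcal K$ induced by $\partial H_0$ is $\lambda$, since the parallel copy $\partial F_1\times\epsilon$ bounds $F_1\times\epsilon$, which misses $\mathcal K$. Trim $H_0$ and $X$ by removing a tubular neighborhood of $\mathcal K$. They remain genus-2 handlebodies, and the torus $\partial N$ is cut by $\partial H_0$ into two annuli with core of slope $\lambda$, one in $H_0$ and one in $X$. So $U$ meets $H_0$ in an annulus with core $\lambda$, and by (2) $\Delta(0,1/k)=1$. This annulus therefore runs once along $U$, so $U$ is a product of it with an interval, and $H_0\cup U$ is $H_0$ with a collar added. Thus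
$$M_k=(H_0\cup U)\cup X$$
is a Heegaard splitting of genus $2$, and $A_1=\pi_1(H_0)=\pi_1(H_0\cup U)\to\pi_1(M_k)$ is onto. The closed manifolds with splittings of genus $\le1$ are $S^3$, $S^2\times S^1$ and lens spaces, none hyperbolic. So when $M_k$ is hyperbolic its Heegaard genus is $2$.

Notice that this rank-2 presentation is geometric by construction. That is why we need $e\ge3$.

**Step 2: the presentation $\phi_k$.** The purpose is to raise the rank. Let $e\ge3$ be odd and $A\subset A_1$ the subgroup of Lemma 1, of rank $n=e+1$. As $\pi_1(M_k)$ is perfect, Lemma 1(c) says that the restriction
$$\phi_k:A\to\pi_1(M_k)$$
is onto. Every even $n\ge4$ occurs.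

**Step 3: reduction to the limit.** Let $\rho_\infty:A\to PSL_2(\mathbb C)$ be the restriction of the holonomy of $N$. By [Th] the representations given by $\phi_k$ converge, after conjugation, to $\rho_\infty$. By Lemma 3 it remains to prove that $\rho_\infty$ is p.s. Then $\phi_k$ is p.s. for all large $|k|$, depending on $n$.

Not every finite-index subgroup would do here. The element $c$ is peripheral in $N$, so its image is parabolic. If the cover of $F_1$ has $r\ge2$ boundary components and genus $g$, its group has a basis consisting of $2g$ handle generators and loops around $r-1$ of the boundary components, so each boundary loop is primitive with parabolic image. Then the limit is not p.s., and the argument of Step 3 stops. An abelian action of $A_1$ makes the commutator $c$ act trivially, so the cover has as many boundary components as sheets. The action (1) with $e$ even gives two boundary components, the two orbits of $x\mapsto x-2$. With $e$ odd there is exactly one, and then the boundary loop is not obviously an obstacle. We must show that it is no obstacle at all.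

## Primitive words cannot go around a single cusp

**Whitehead graphs.** Let $Y$ be a basis and $w$ a cyclically reduced word in it. Let $\mathrm{Wh}(w)$ be the graph with vertex set $Y^{\pm1}$ and an edge $\{u^{-1},v\}$ for each cyclic two-letter subword $uv$ of $w$. Up to inverting the vertex labels this is the usual Whitehead graph. A *cut vertex* of a connected graph is a vertex whose removal disconnects it.

**[W] (Whitehead)** In rank $\ge2$, the Whitehead graph of a cyclically reduced primitive word is disconnected or has a cut vertex.

For $w=ab$ the edges are $\{a^{-1},b\}$ and $\{b^{-1},a\}$, and the graph is disconnected. For $w=aba^{-1}b^{-1}$ the edges are $\{a^{-1},b\},\{b^{-1},a^{-1}\},\{a,b^{-1}\},\{b,a\}$. They form the $4$-cycle $a^{-1},b,a,b^{-1}$, which is connected without cut vertex, so $[a,b]$ is not primitive. Geometrically, cut a once-punctured torus into an ideal quadrilateral. A loop around the puncture turns once around each of the four corners, and each corner contributes an edge joining adjacent sides. The proof below is this picture in genus $g$.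

**[F] (Fenley, *Quasi-Fuchsian Seifert surfaces*, Math. Z. 228 (1998))** A minimal genus Seifert surface of a non-fibered hyperbolic knot is quasi-Fuchsian: the holonomy restricted to its group is conjugate, by a quasiconformal homeomorphism of $\hat{\mathbb C}$, to a Fuchsian representation into $PSL_2(\mathbb R)$ of the first kind.

**Proposition 4.** $\rho_\infty$ is primitive-stable.

**Step 1: a one-cusped Fuchsian model.** The aim is to replace $\rho_\infty$ by a surface group. By [F] there are a Fuchsian $\rho_0:A_1\to PSL_2(\mathbb R)$ of the first kind and a quasiconformal $\Phi:\hat{\mathbb C}\to\hat{\mathbb C}$ conjugating $\rho_0$ to the holonomy restricted to $A_1$. Both groups are discrete and torsion-free, so a nontrivial element is parabolic exactly when it has one fixed point in $\hat{\mathbb C}$. Hence the conjugacy preserves types. In particular $\rho_0(c)$ is parabolic.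

The surface $\mathbb H^2/\rho_0(A_1)$ has finite area, as $A_1$ is finitely generated and $\rho_0$ is of the first kind. It is orientable and has free fundamental group of rank 2, so it is a thrice-punctured sphere or a once-punctured torus. In a thrice-punctured sphere every nontrivial peripheral element is nonzero in homology, while $c$ is a nontrivial peripheral commutator. So it is a once-punctured torus. Its peripheral generator is the commutator of some basis, hence, by Nielsen, conjugate to $[a,b]^{\pm1}$. So $\langle c\rangle$ is the full stabilizer in $A_1$ of the fixed point of $c$, and the parabolic fixed points of $\rho_0(A_1)$ correspond to $A_1/\langle c\rangle$.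

The cusps of $\tilde F=\mathbb H^2/\rho_0(A)$ correspond to $A\backslash A_1/\langle c\rangle$, and by inversion to the $\langle c\rangle$-orbits on $A_1/A\cong\mathbb Z/e$. By Lemma 1(b), $\tilde F$ has exactly **one** cusp. Since $\chi(\tilde F)=-e$, the genus is $g=(e+1)/2\ge2$, and $n=2g$.

**Step 2: an ideal polygon whose dual tree is a Cayley tree.** The aim is to read words of $A$ as sequences of tiles. Take an ideal triangulation of $\tilde F$. Area $2\pi(2g-1)$ gives $4g-2$ triangles, hence $6g-3$ edges. The dual graph has $4g-2$ vertices. Delete the $4g-3$ edges dual to a maximal tree. There remain $2g$ disjoint ideal geodesics, which cut $\tilde F$ into one ideal $4g$-gon. Lift it to $\Pi\subset\mathbb H^2$. The tiles $h\Pi$, $h\in A$ (we suppress $\rho_0$), tessellate $\mathbb H^2$. Every side lies on a geodesic that separates $\mathbb H^2$, so the dual graph is a tree, and $A$ acts on it simply transitively on vertices and, being torsion-free, without inversions. Two different tiles share at most one side. So the sides of $\Pi$ correspond bijectively to the elements $y$ with $y\Pi$ adjacent to $\Pi$. These $4g$ elements form a set $Y^{\pm1}$ with $|Y|=2g$, and $Y$ is a free basis of $A$. The tiles $h\Pi$ and $hy\Pi$, $y\in Y^{\pm1}$, are adjacent.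 So the dual tree is the Cayley tree $T$ for $Y$, with vertex $h$ corresponding to $h\Pi$. If $\ell_w$ passes through $g_{i-1}=g_iu^{-1}$, $g_i$, $g_{i+1}=g_iv$, then, moved back to $\Pi$ by $g_i^{-1}$, it enters through the side $u^{-1}$ and leaves through the side $v$. So $\mathrm{Wh}(w)$ is obtained by joining, for each tile traversed by $\ell_w$, the side of entry to the side of exit.

From now on $w$ is a cyclically reduced primitive word in $Y$.

**Step 3: at no ideal vertex $v$ does $\ell_w$ cross $4g+1$ consecutive tile sides ending at $v$.** This is where [W] and the single cusp are used. The tiles having $v$ as ideal vertex form a line in $T$. Suppose $\ell_w$ crosses $4g+1$ consecutive sides ending at $v$. Then in the $4g$ tiles between them it turns around the corner at $v$. Since $\tilde F$ has one cusp, all ideal vertices are $A$-equivalent. As $A$ acts freely on tiles, the tile corners at $v$ modulo $\mathrm{Stab}(v)$ correspond bijectively to all tile corners modulo $A$, that is, to the $4g$ corners of $\Pi$. So a generator of $\mathrm{Stab}(v)$ shifts the corners at $v$ by $4g$, and $4g$ consecutive ones represent every corner of $\Pi$ once. Hence $\mathrm{Wh}(w)$ contains the edge joining each pair of adjacent sides of $\Pi$, a $4g$-cycle through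 all vertices. It is connected without cut vertex, contradicting [W].

**Step 4: the axis of $\rho_0(w)$ stays in the thick part, uniformly.** If $w$ fixed an ideal vertex $v$, it would preserve the line in $T$ formed by the tiles at $v$. An element acting freely on a tree preserves only one line, its axis, so this line would be $\ell_w$, contradicting Step 3. All parabolic fixed points of $\rho_0(A)$ are ideal vertices, as there is one cusp. So $\rho_0(w)$ is hyperbolic, with an axis $\alpha_w$.

The axis does not end at an ideal vertex, because in a discrete group a parabolic and a hyperbolic element have no common fixed point. A geodesic ray that stays in an ideal polygon converges to an ideal vertex, so $\alpha_w$ stays in no tile forever. It is not a tessellation geodesic and crosses each of them at most once. So the tiles it meets form a $w$-invariant line in $T$, which is $\ell_w$. That is, they are the $g_i\Pi$ with $g_i$ the successive vertices of $\ell_w$.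

Now put an ideal vertex $v$ at $\infty$ in the upper half plane, with stabilizer generated by $z\mapsto z+1$. There are $4g$ vertical sides per period. If $\alpha_w$ reached height $>1$, its endpoints would be at distance $>2$, and it would cross at least $8g\ge4g+1$ consecutive vertical sides. Between adjacent ones it stays in the tile having both as sides, by convexity. So $\ell_w$ would cross these sides consecutively, contradicting Step 3. Hence $\alpha_w$ avoids the horoball $\{\mathrm{Im}\,z>1\}$, and likewise the corresponding horoball at every ideal vertex. These horoballs are permuted by $A$. So $\alpha_w\cap g_i\Pi\subset g_i\Pi_0$, where $\Pi_0$ is $\Pi$ minus the open horoballs at its vertices. The set $\Pi_0$ is compact and independent of $w$.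

**Step 5: linear progress in $\mathbb H^2$.** We convert Step 4 into the lower quasigeodesic bound. Fix $x\in\mathbb H^2$ and choose $p_i\in\alpha_w\cap g_i\Pi\subset g_i\Pi_0$. Then $d(p_i,g_ix)\le D:=\sup_{y\in\Pi_0}d(x,y)$. A segment of length $\le1$ meets a uniformly bounded number of the sets $h\Pi_0$. Indeed, if it meets one, translate that one to $\Pi_0$; the segment then lies in the $1$-neighborhood of $\Pi_0$, which meets only finitely many $h\Pi_0$. So there is $m_1$ such that a segment of length $t$ meets at most $m_1(t+1)$ of them. For $i<j$ the segment of $\alpha_w$ from $p_i$ to $p_j$ meets $g_i\Pi_0,\dots,g_j\Pi_0$, so $j-i+1\le m_1(d(p_i,p_j)+1)$ and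
$$d(g_ix,g_jx)\ge d(p_i,p_j)-2D\ge \frac{j-i}{m_1}-1-2D, \tag{3}$$
uniformly in $w$.

**Step 6: back to $\mathbb H^3$.** We transport (3) by the quasiconformal map. The map $\Phi$ extends to a $(\Lambda,\epsilon)$-quasi-isometry $E$ of $\mathbb H^3$, and $\mathbb H^2\subset\mathbb H^3$ is the plane preserved by $PSL_2(\mathbb R)$. For $h\in A$ the maps $E\circ\rho_0(h)$ and $\rho_\infty(h)\circ E$ are quasi-isometries with the same constants and the same boundary values $\Phi\circ\rho_0(h)=\rho_\infty(h)\circ\Phi$. So they are within a uniform distance $D'$ of each other, independent of $h$. Hence
$$d\big(\rho_\infty(g_i)E(x),\rho_\infty(g_j)E(x)\big)\ge d(E(g_ix),E(g_jx))-2D'\ge\Lambda^{-1}d(g_ix,g_jx)-\epsilon-2D'.$$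
With (3) this is a uniform linear lower bound in $j-i$. For the upper bound, $\tau_{\rho_\infty,E(x)}$ is Lipschitz with constant $\max_{y\in Y}d(E(x),\rho_\infty(y)E(x))$. An arbitrary point of $\ell_w$ is within $1/2$ of a vertex, so passing from vertices to all points changes only additive constants. Thus $\rho_\infty$ is p.s. $\square$

With Step 3 of the previous section, part 1 of the Theorem holds for every even $n\ge4$ and all $|k|$ large depending on $n$.

## Surfaces in $N$: two lemmas and a finite list

A *compressing disk* for a properly embedded surface $P$ in a 3-manifold is a disk $D$ with $D\cap P=\partial D$ that bounds no disk in $P$. Without such disks $P$ is *incompressible*. We use the same words for a surface in the boundary of a 3-manifold, with disks properly embedded in the manifold. For two-sided surfaces and for boundary surfaces the loop theorem says that an incompressible surface is $\pi_1$-injective, component by component. Conversely, $\pi_1$-injectivity implies incompressibility, because a null-homotopic simple closed curve on a surface bounds a disk.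

A properly embedded $P$ is *$\partial$-compressible* if there is a disk $\Delta$ with $\partial\Delta=\alpha\cup\beta$, where $\alpha=\Delta\cap P$ is an arc not cutting off a disk from $P$ and $\beta=\Delta\cap\partial N$. An annulus in $N$ parallel to an essential annulus of $\partial N$ is an example. It is incompressible, since $\partial N$ is $\pi_1$-injective, and the parallelism of a spanning arc is the disk $\Delta$. The next lemma says that in our setting annuli are the only exception.

**Lemma 5.** Let $P\subset N$ be a connected orientable properly embedded incompressible surface with $\partial P\ne\emptyset$ consisting of essential curves in the torus $\partial N$. If $P$ is $\partial$-compressible, then $P$ is an annulus.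

*Proof.* Let $\Delta,\alpha,\beta$ be as above. The arc $\beta$ lies in the closure of a component $R$ of $\partial N-\partial P$, which is an annulus because the curves of $\partial P$ are parallel.

Suppose both ends of $\beta$ lie on the same side of $R$. Then $\beta$ cuts off a disk $d$ from $R$, and $\Delta\cup d$ is a disk with boundary $\alpha\cup\delta$, $\delta\subset\partial P$ an arc. Push $d$ into $\mathrm{int}\,N$ along a collar in which $P$ is $\partial P\times I$, so that $\delta$ moves into the interior of $P$. We get a disk meeting $P$ only in its boundary, and by incompressibility this boundary bounds a disk in $P$. So $\alpha\cup\delta$ is null-homotopic in $P$. Being a simple closed curve, it bounds a disk in $P$, so $\alpha$ cuts off a disk from $P$, a contradiction.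

So $\beta$ joins the two sides of $R$. If $\partial P$ were connected, the two sides of $R$ would be the same curve approached from opposite sides of the two-sided surface $P$. But $\Delta$ lies on one side of $P$ along the connected arc $\alpha$, so both ends of $\beta$ would be on the same side of $R$, a contradiction. Hence the two sides of $R$ are distinct components $c_1,c_2$ of $\partial P$. Take two parallel copies of $\Delta$ together with $R$ minus a neighborhood of $\beta$, and push the result into $\mathrm{int}\,N$. This is a disk with interior disjoint from $P$, and its boundary is the inner boundary of a regular neighborhood, a pair of pants, of $c_1\cup\alpha\cup c_2$ in $P$. By incompressibility this curve bounds a disk in $P$, which must lie on the side away from the pair of pants, since the other side contains $c_1$ and $c_2$. So $P$ is a pair of pants with one boundary curve capped by a disk, an annulus. $\square$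

**Lemma 6 (surgery).** Let $D$ be a disk properly embedded in a 3-manifold with $\partial D$ essential in a boundary surface $S$. Let $d$ be a disk with $\partial d=\alpha\cup\beta$, $\alpha=d\cap D$ a properly embedded arc in $D$, $\beta=d\cap S$. Then one of the two disks obtained by surgering $D$ along $d$ has essential boundary in $S$.

*Proof.* The arc $\alpha$ cuts $D$ into two disks, and the surgered disks are these, each with a copy of $d$. If $\partial D$ is the union of the arcs $\delta_1,\delta_2$, the new boundaries are $\delta_1\beta$ and $\beta^{-1}\delta_2$, with product $\delta_1\delta_2$. If both were null-homotopic in $S$, so would be $\partial D$, and then $\partial D$ would bound a disk. $\square$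

**[HT] (Hatcher–Thurston, Invent. Math. 79 (1985))** For the two-bridge knot $K_{p/q}$:

(a) A closed incompressible surface in the complement is a boundary-parallel torus.

(b) A non-closed incompressible, $\partial$-incompressible surface is isotopic to some $S_j(n_1,\dots,n_{t-1})$, $0\le n_i\le j$, associated to one of the finitely many continued fractions $p/q=r+[b_1,\dots,b_t]$ with $r\in\mathbb Z$, $|b_i|\ge2$, where $[b_1,\dots,b_t]=1/(b_1-1/(b_2-\cdots))$. Here $j$ is the number of sheets, i.e. the number of times the boundary meets a meridian. The surface consists of $j$ parallel copies of the vertical parts of the $t$ plumbed bands, together with $n_i$ parallel copies of the inner and $j-n_i$ of the outer plumbing square at the $i$-th junction. In particular the set $R(N)$ of boundary slopes of incompressible, $\partial$-incompressible surfaces is finite.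

For $t=2$, $j=1$, the vertical parts of the two bands are two disks, and one square, inner or outer, is glued to them along its four edges. This is a plumbing of two bands, with $\chi=2+1-4=-1$.

**The finite set $\Xi$.** Let $\Xi$ be the set of Euler characteristics of properly embedded surfaces in $N$ without closed components, possibly disconnected, each component being incompressible and $\partial$-incompressible, with exactly two boundary components in total, both of slope $0$. Slope $0$ meets the meridian once, so each component is of the form $S_j(\dots)$ with $j\in\{1,2\}$. By [HT](b) there are finitely many of these, so $\Xi$ is finite. Choose $n_0\ge4$ with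
$$2-2n\notin\Xi\quad\text{for all } n\ge n_0. \tag{4}$$

**The choice of $k$.** We also use the following result.

**[B] (Breslin, *Short geodesics in hyperbolic 3-manifolds*, Algebr. Geom. Topol. 11 (2011))** For each $g\ge2$ there is $\varepsilon(g)>0$ such that a simple geodesic of length $<\varepsilon(g)$ in a complete hyperbolic 3-manifold is isotopic to a simple closed curve on any strongly irreducible Heegaard surface of genus $g$.

Fix $n\ge n_0$ and let $|k|$ be so large that

* [Th] holds, with $\mathrm{length}(\gamma_k)<\varepsilon(n)$;
* $1/k\notin R(N)$;
* $\Delta(r,1/k)\ge2$ for all $r\in R(N)\setminus\{0\}$.

The last two are possible because $R(N)$ is finite and, by (2), $\Delta(a/b,1/k)=|ak-b|\to\infty$ when $a\ne0$. So among boundary slopes only $0$ can be at distance one from $1/k$. Write $M=M_k$, with filling solid torus $U$.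

**Proposition 7.** $M$ contains no closed connected orientable incompressible surface of positive genus.

*Proof.* Suppose there are such surfaces. Each can be isotoped to meet $U$ in meridian disks (make it transverse to the core and shrink $U$). Among all of them choose $F$ meeting $U$ in meridian disks with the number $m$ of disks minimal.

If $m=0$, then $F$ is incompressible in $N$, hence a boundary-parallel torus by [HT](a). In $M$ it bounds a solid torus, so it compresses, a contradiction.

If $m>0$, let $P=F\cap N$, a connected orientable surface with boundary slope $1/k$. Suppose $D\subset N$ is a compressing disk for $P$. Since $F$ is incompressible, $\partial D$ bounds a disk $D'\subset F$, and $D'$ contains at least one of the $m$ disks, because $\partial D$ bounds no disk in $P$. The surface $(F-D')\cup D$ is embedded. It is homotopic to $F$, because $\pi_2(M)=0$ makes $D$ and $D'$ homotopic relative to their boundary. So it is $\pi_1$-injective, hence incompressible, of the same genus, and it meets $U$ in fewer disks. This contradicts minimality. So $P$ is incompressible. It is not an annulus, since otherwise $F$ would be a sphere. By Lemma 5, $P$ is $\partial$-incompressible. So $1/k\in R(N)$, a contradiction. $\square$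

## An irreducible splitting must carry the short geodesic

**Proposition 8.** For $n\ge n_0$ and $k$ as chosen above, every genus-$n$ Heegaard splitting of $M$ is reducible.

The proof needs splittings of manifolds with boundary. A *compression body* $V$ is obtained from (closed surface of positive genus)$\,\times I$, together with some balls, by attaching 1-handles to the outer boundary so that the result is connected. The inner boundary is $\partial_-V$ and the rest is $\partial_+V$. Adding further handlebodies as pieces to be joined by 1-handles gives nothing new, because they are balls with 1-handles. Example: $T^2\times I$ with one 1-handle attached on $T^2\times1$ has $\partial_+V$ of genus $2$ and $\pi_1(V)=\mathbb Z^2*\mathbb Z$. In general, for $\partial_-V$ connected, $\pi_1(V)$ is the free product of $\pi_1(\partial_-V)$ and a free group, so $\partial_-V$ is $\pi_1$-injective in $V$. We use splittings $H\cup_SV$ with $H$ a handlebody and $\partial_+V=S$; "reducible" is defined as before. The remaining cited results are these.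

**[CG] (Casson–Gordon, *Reducing Heegaard splittings* (1987))** (i) Haken's lemma: if a compact 3-manifold with a Heegaard splitting has compressible boundary, there is a compressing disk of the boundary meeting the Heegaard surface in one circle. (ii) A weakly reducible splitting of a closed orientable $M$ is reducible, or $M$ contains an orientable incompressible surface of positive genus.

**[K] (Kobayashi, Geom. Topol. 5 (2001))** For a nontrivial two-bridge knot and $g\ge3$, every genus $g$ Heegaard splitting of the exterior is reducible.

*Proof of Proposition 8.* Suppose $M=H\cup_SH'$ is an irreducible (that is, not reducible) splitting of genus $n$. By [CG](ii) and Proposition 7 it is strongly irreducible.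

**Step 1: put the core on $S$.** The aim is to turn $S$ into a surface in $N$. By [Th] the core of the filling is isotopic to $\gamma_k$, and by [B] $\gamma_k$ is isotopic to a curve on $S$. So after an isotopy of $S$ the core is a curve $K\subset S$. It is freely homotopic to a closed geodesic, so it is not null-homotopic in $M$, and it is essential in $S$. The exterior of $K$ is $N$, and the meridian of $K$ has slope $1/k$. Let $S_K=S-\mathrm{int}\,N(K)$. Its two boundary components are parallel to $K$, so they have a common slope $r$ with
$$\Delta(r,1/k)=1. \tag{5}$$
As $K$ is essential and $n\ge 4$, every component of $S_K$ has negative Euler characteristic: it has genus $n-1$ with two boundary circles, or positive genus with one. Moreover, a compressing disk of $S_K$ in $H$ or $H'$ has boundary essential in $S$: a disk in $S$ bounded by it would have to contain $K$, and then $K$ would be inessential in $S$.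

**Step 2 (Case 1): $S_K$ is incompressible in $H$ and in $H'$.** Here the finite list rules $S$ out. By the loop theorem each component of $S_K$ is $\pi_1$-injective in $H$ and in $H'$. Up to trimming, $N$ is $H$ and $H'$ glued along $S_K$, so $\pi_1(N)$ is the fundamental group of a graph of groups with vertex groups $\pi_1(H),\pi_1(H')$ and edge groups the groups of the components of $S_K$. Edge groups inject, so each component is incompressible in $N$. None is an annulus, so by Lemma 5 each is $\partial$-incompressible. Hence $r\in R(N)$, and by (5) and the choice of $k$, $r=0$. So $S_K$ is one of the surfaces counted in $\Xi$, and $2-2n=\chi(S)=\chi(S_K)\in\Xi$. This contradicts (4).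

**Step 3 (Case 2): $S_K$ is compressible in one side.** Call this side $H'$. We compress as much as possible and look at the piece next to $K$. Let $\mathcal D=\{D_i\}\ne\emptyset$ be a maximal family of disjoint compressing disks for $S_K$ in $H'$ with pairwise non-isotopic boundaries in $S_K$. It is finite, because a compact surface has a bounded number of disjoint, pairwise non-isotopic essential curves. All components of $H'-\mathrm{int}\,N(\mathcal D)$ are handlebodies. Let $Q$ be the one with $K\subset\partial Q$. The *scars* are the copies of the disks $D_i$ in $\partial Q$. The genus $g_1$ of $Q$ is at least $1$, as $K$ is not null-homotopic. Steps 4 to 6 show that a copy of $\partial Q$ just outside $Q$ is incompressible in $N$, and Step 7 concludes.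

**Step 4: $\partial Q-K$ is incompressible in $Q$.** This uses maximality of $\mathcal D$. Let $E\subset Q$ be a disk with $\partial E\subset\partial Q-K$ not bounding a disk in $\partial Q-K$. Isotope $\partial E$ in $\partial Q-K$ off the scars, which are disks, carrying $E$ along. Now $\partial E\subset S_K$, after shrinking $N(K)$.

If $\partial E$ bounded a disk in $S_K$, that disk would contain no curve of $\partial\mathcal D$, as these are essential in $S_K$. So it would miss $\partial\mathcal D$ and lie in $\partial Q-K$, a contradiction. So $E$ is a compressing disk of $S_K$ disjoint from $\mathcal D$. By maximality $\partial E$ is isotopic in $S_K$ to some $\partial D_i$, and being disjoint from it, cobounds with it an annulus in $S_K$. The interior of the annulus is disjoint from $\partial\mathcal D$: another $\partial D_j$ in it would be essential in the annulus, hence isotopic to $\partial D_i$. So the part of the annulus outside $N(D_i)$ lies in $\partial Q$, and together with a scar of $D_i$ it is a disk in $\partial Q-K$ bounded by $\partial E$, a contradiction.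

**Step 5: $\partial Q$ is incompressible in $\overline{M-Q}$.** This uses Haken's lemma and strong irreducibility. Let $Q^-\subset\mathrm{int}\,Q$ be $Q$ minus an open collar of $\partial Q$. It is isotopic to $Q$ in $M$, so it suffices to treat $W^-=M-\mathrm{int}\,Q^-$ and its boundary $\partial Q^-$. Put $V=H'-\mathrm{int}\,Q^-$. Since $H'$ is obtained from $Q$ and other handlebodies by attaching the 1-handles $N(D_i)$, $V$ is obtained from the collar $\partial Q^-\times I$ and handlebodies by attaching 1-handles. So $V$ is a compression body with $\partial_+V=S$, $\partial_-V=\partial Q^-$, and $W^-=H\cup_SV$ is a Heegaard splitting. The disks of $\mathcal D$ lie in $V$ and have boundary essential in $S$, by Step 1.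

Suppose $\partial W^-$ is compressible in $W^-$. By [CG](i) there is a compressing disk $E$ of $\partial W^-$ meeting $S$ in one circle. So $E\cap H$ is a disk $E_H$ and $E\cap V$ is an annulus $\mathfrak a$ from $S$ to $\partial_-V$. The circle $\partial E_H$ is essential in $S$. Otherwise $\partial E$, homotopic to it through $\mathfrak a$, would be null-homotopic in $V$. As $\partial_-V$ is $\pi_1$-injective in $V$, $\partial E$ would then be null-homotopic in $\partial_-V$, and $E$ would not be a compressing disk.

Choose a disk $D\subset V$ with $\partial D\subset S$ essential in $S$, transverse to $\mathfrak a$, with the number of components of $D\cap\mathfrak a$ minimal. We show $D\cap\mathfrak a=\emptyset$ by excluding each kind of component.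

* Circles essential in $\mathfrak a$ would bound disks in $D$ and make $\partial E$ null-homotopic in $V$. As just seen, this is impossible.
* If there are circles inessential in $\mathfrak a$, take one innermost in $\mathfrak a$ among them. The disk it bounds in $\mathfrak a$ contains no other circle, and no arc, as arcs end on $\partial\mathfrak a$. Replacing the subdisk of $D$ it bounds by this disk and pushing off reduces the intersection and keeps $\partial D$. So there are none.
* Arcs have both ends on $S$, as $D$ misses $\partial_-V$. So an outermost one cuts off a disk in $\mathfrak a$ meeting $D$ only in that arc. Surgering $D$ along this disk gives two disks with fewer intersections, one of which has essential boundary by Lemma 6. So there are none.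

Hence $D\cap\mathfrak a=\emptyset$, and $E_H\subset H$, $D\subset H'$ are essential disks with disjoint boundaries. This contradicts strong irreducibility.

**Step 6: an outer copy of $\partial Q$ is incompressible on the side of $K$.** The curve $K$ lies on $\partial Q$, so we push the surface outward to get it off $K$. Let $Q^+$ be $Q$ together with an outer collar $\partial Q\times[0,1]$, $Z=\partial Q^+=\partial Q\times1$, and let $\mathfrak b=K\times[0,1]\subset Q^+$ be the annulus from $K$ to the curve $K_Z=K\times1\subset Z$. We claim that $Z$ is incompressible in $Q^+-N(K)$.

Otherwise choose a disk $D\subset Q^+-K$ with $\partial D$ essential in $Z$, transverse to $\mathfrak b$, with the number of components of $D\cap\mathfrak b$ minimal. A circle of $D\cap\mathfrak b$ essential in $\mathfrak b$ would bound a disk in $D$ and make $K$ null-homotopic in $M$, which is impossible. If there are circles inessential in $\mathfrak b$, an innermost one bounds a disk in $\mathfrak b$ that misses $K$ and contains no other circle and no arc. Replacing a subdisk of $D$ by it and pushing off reduces the intersection. So there are none. Arcs have both ends on $K_Z$, as $D\cap K=\emptyset$. An outermost one cuts off from $\mathfrak b$ a disk missing $K$ and meeting $D$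 only in the arc. Surgery along it gives two disks in $Q^+-K$ with fewer intersections, one with essential boundary in $Z$ by Lemma 6. So there are none.

Therefore $D\cap\mathfrak b=\emptyset$ and $\partial D\cap K_Z=\emptyset$. The collar gives a homeomorphism $(Q^+,Z,K_Z)\cong(Q,\partial Q,K)$. It turns $D$ into a disk in $Q$ with boundary in $\partial Q-K$ that bounds no disk in $\partial Q$, hence none in $\partial Q-K$. This contradicts Step 4.

**Step 7: the knot exterior inherits the splitting.** By Step 5, applied to $M-\mathrm{int}\,Q^+$, which is isotopic to $W^-$, and Step 6, $Z$ is incompressible on both sides in the exterior $N$ of $K$. It is a closed surface of genus $g_1\ge1$. By [HT](a) it is a boundary-parallel torus. So $g_1=1$, and the side of $Z$ containing $\partial N$, which is $Q^+-\mathrm{int}\,N(K)$, is $T^2\times I$. Hence $K$ is a core of the solid torus $Q^+$ and generates $\pi_1(Q^+)=\pi_1(Q)\cong\mathbb Z$. So $K\subset\partial Q$ is a longitude of the solid torus $Q$, and pushing $K$ into $\mathrm{int}\,Q$ gives a core $K'$ of $Q$, isotopic to $K$ in $M$.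

Now $V'=H'-\mathrm{int}\,N(K')$ is the union of $Q-\mathrm{int}\,N(K')\cong T^2\times I$ with other handlebodies and the 1-handles $N(D_i)$. So $V'$ is a compression body with $\partial_+V'=S$ and $\partial_-V'=\partial N(K')$, and
$$H\cup_SV'=M-\mathrm{int}\,N(K')\cong N$$
is a genus-$n$ Heegaard splitting of the exterior of $\mathcal K$. As $n\ge3$, [K] gives an essential curve in $S$ bounding disks in $H$ and in $V'\subset H'$. So $H\cup_SH'$ is reducible, contrary to assumption. $\square$

## Combining the two halves

Let $n\ge n_0$ be even and let $k(n)$ exceed the thresholds for Proposition 8 and for primitive stability of $\phi_k$. For $|k|\ge k(n)$ the manifold $M_k$ is closed hyperbolic, of Heegaard genus $2$ by the section on generating $\pi_1(M_k)$. There $\phi_k:A\to\pi_1(M_k)$, with $e=n-1$, is a presentation of rank $n$, and it is p.s. by Proposition 4 and Lemma 3. This is part 1, and Proposition 8 is part 2. If some p.s. presentation of rank $n$ were geometric, it would come from one side of a genus-$n$ splitting. That splitting is reducible, so by Lemma 2 the presentation is not p.s., a contradiction. This is part 3. So not every primitive-stable presentation of a closed hyperbolic 3-manifold group is geometric.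

## Euler characteristics for $5_2$

It remains to show that $n_0=4$ works for $\mathcal K=K_{3/7}=5_2$, that is, $2-2n\notin\Xi$ for $n\ge4$. In the argument above $n_0$ had only to satisfy $n_0\ge4$ and (4).

**Step 1: the continued fractions of $3/7$.** We need to know which $t$ occur in [HT](b). If all $|b_i|\ge2$ then $0<|[b_1,\dots,b_t]|<1$, by induction: $|1/b|\le1/2$, and $|s|<1$ gives $|b-s|>1$. So in $3/7=r+[b_1,\dots,b_t]$ we have $r\in\{0,1\}$. Write $s$ for the remaining tail, with $s=0$ exactly when there is none.

* $r=0$: $7/3=b_1-s$ with $|s|<1$ gives $b_1\in\{2,3\}$. If $b_1=2$, then $s=-1/3$, so $b_2-s'=-3$. Here $s'$ is an integer of absolute value less than $1$, so $s'=0$ and the fraction is $[2,-3]$. If $b_1=3$, then $s=2/3$, so $b_2-s'=3/2$ with $|b_2|\ge2$ forces $b_2=2$, $s'=1/2$, and then $b_3=2$: the fraction is $[3,2,2]$.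
* $r=1$: $-7/4=b_1-s$ with $|b_1|\ge2$ forces $b_1=-2$, $s=-1/4$, hence $b_2=-4$: the fraction is $[-2,-4]$.

Direct evaluation confirms $1/(2+\tfrac13)=\tfrac37$, $1/(3-\tfrac23)=\tfrac37$ and $1+1/(-2+\tfrac14)=\tfrac37$. So $t\in\{2,3\}$ always.

**Step 2: the Euler characteristic.** We count cells. For $t\ge2$, removing the plumbing squares from the bands leaves one disk from each of the two end bands and two disks from each of the $t-2$ middle bands, in total $2t-2$ vertical disks. At each of the $t-1$ junctions a square, inner or outer, is attached to these along its four edges. The surface $S_j(n_1,\dots,n_{t-1})$ consists of $j$ copies of each vertical disk and $j$ squares at each junction, each glued along four edges. Hence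
$$\chi\big(S_j(n_1,\dots,n_{t-1})\big)=j\big[(2t-2)+(t-1)-4(t-1)\big]=j(1-t)\ge-2j,$$
the last inequality because $t\le3$.

**Step 3: conclusion.** A surface counted in $\Xi$ has two boundary components, each meeting the meridian once, so it has $2$ sheets in total and its Euler characteristic is at least $-4$. For $n\ge4$ we have $2-2n\le-6$. So $2-2n\notin\Xi$, and $n_0=4$ works.

Thus for every even $n\ge4$ and all sufficiently large $|k|$, depending on $n$, $1/k$-surgery on $5_2$ is a closed hyperbolic homology sphere of Heegaard genus $2$ that has primitive-stable presentations of rank $n$, none of which is geometric. $\square$
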